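\title{Involution matchings of the full transformation semigroup}

\begin{abstract}
An involution matching of a finite regular semigroup is an involution that sends every element to one of its inverses. We prove that the full transformation semigroup $\mathcal{T}_n$ has an involution matching for every $n\ge 1$, that the matching can be chosen to map $\mathcal{H}$-classes onto $\mathcal{H}$-classes, and that such a matching with $\phi(a)=b$ exists exactly when $b$ is an inverse of $a$. The proof reduces the problem to a matching problem in a graph on the $\mathcal{H}$-classes, puts explicit symmetric doubly stochastic weights on this graph, and uses the weights to verify a condition of Tutte type.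
\end{abstract}

\section{Introduction}

Let $S$ be a semigroup. An element $b$ is an \emph{inverse} of $a$ if $aba=a$ and $bab=b$. We write $V(a)$ for the set of inverses of $a$, and $S$ is \emph{regular} if no $V(a)$ is empty. In a group $V(a)=\{a^{-1}\}$, and $a\mapsto a^{-1}$ is an involution. In a regular semigroup an element may have many inverses, and one can ask whether an inverse can be chosen for each element so that these features of group inversion survive. For a finite regular semigroup $S$, a \emph{permutation matching} is a permutation $\phi$ of $S$ with $\phi(a)\in V(a)$ for all $a\in S$, and an \emph{involution matching} is a permutation matching with $\phi^2=\mathrm{id}$.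

The relation $b\in V(a)$ is symmetric in $a$ and $b$, so it defines a graph on $S$, with a loop at $a$ when $a\in V(a)$, that is, when $a^3=a$. An involution matching is a partition of $S$ into edges and looped singletons. A permutation matching covers $S$ by the cycles $a,\phi(a),\phi^2(a),\dots$, in which consecutive elements are mutually inverse. A cycle of even length splits into edges, and a cycle of odd length through a looped element splits into that element and edges. Only odd cycles that avoid all loops resist. The gap between the two notions is thus one of parity, like the gap between matchings in bipartite graphs and in general graphs.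

Let $\mathcal{T}_n$ be the \emph{full transformation semigroup}, the semigroup of all maps from $X=\{0,1,\dots,n-1\}$ to itself under composition. It is known that $\mathcal{T}_n$ has a permutation matching for every $n$. The question we answer is posed in the paper of Higgins \cite{Higgins}: for which $n\ge1$ does $\mathcal{T}_n$ have an involution matching? For $n\le2$ every element satisfies $a^3=a$, so the identity map is one. In general the elements of $\mathcal{T}_n$ have many inverses, which suggests a positive answer, but the number of inverses varies even among maps with the same image (Remark~\ref{rem:count}), so the graph is not regular and the choice has to be balanced globally.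

Recall that $a,b\in S$ are \emph{$\mathcal{H}$-related} if $aS^1=bS^1$ and $S^1a=S^1b$, where $S^1$ is $S$ with an identity adjoined. We compose maps as $(ab)(x)=a(b(x))$; neither $V$ nor $\mathcal{H}$ depends on this convention. The \emph{kernel} of $a\in\mathcal{T}_n$ is the partition of $X$ into the nonempty fibers $a^{-1}(y)$, and the \emph{rank} of $a$ is $|a(X)|$. It is a standard fact that $a\mathcal{T}_n=b\mathcal{T}_n$ if and only if $a$ and $b$ have the same image, and $\mathcal{T}_na=\mathcal{T}_nb$ if and only if they have the same kernel. So an $\mathcal{H}$-class of $\mathcal{T}_n$ consists of all maps with a given kernel and a given image.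

\begin{theorem}\label{thm:main}
For every $n\ge1$, $\mathcal{T}_n$ has an involution matching. It can be chosen so that it maps each $\mathcal{H}$-class onto an $\mathcal{H}$-class.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $a,b\in\mathcal{T}_n$. There is an involution matching $\phi$ of $\mathcal{T}_n$, mapping $\mathcal{H}$-classes onto $\mathcal{H}$-classes, with $\phi(a)=b$, if and only if $b\in V(a)$.
\end{theorem}

Both theorems hold with $\mathcal{T}_n$ replaced by any two-sided ideal $J$. Indeed, if $a\in J$ and $b\in V(a)$, then $b=bab\in J$, so every involution matching of $\mathcal{T}_n$ restricts to $J$. An $\mathcal{H}$-class of $\mathcal{T}_n$ that meets $J$ lies in $J$, and it is an $\mathcal{H}$-class of $J$: if $a=bs$ with $b\in J$, $s\in\mathcal{T}_n$ and $b'\in V(b)$, then $a=b(b'bs)$ with $b'bs\in J$, and if $a=sb$, then $a=(sbb')b$ with $sbb'\in J$.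

Section~\ref{sec:reduction} replaces elements by $\mathcal{H}$-classes, and Section~\ref{sec:example} shows the method on the maps of rank $2$ in $\mathcal{T}_3$. Section~\ref{sec:tutte} is pure graph theory: it describes the obstruction to a matching with loops and shows how weights exclude it. Section~\ref{sec:weights} constructs the weights, and Section~\ref{sec:proof} completes the proof. The only outside result used is Tutte's 1-factor theorem.

\section{A graph on the $\mathcal{H}$-classes}\label{sec:reduction}

An inverse $b$ of $a$ has to undo $a$. It does so in two steps: it projects $X$ onto the image of $a$, and then it lifts the image back along $a$, choosing one point in each fiber. The projection is determined by the kernel of $b$ and the lift by the image of $b$. So an $\mathcal{H}$-class contains at most one inverse of $a$, and whether it contains one depends only on the $\mathcal{H}$-class of $a$. We now make this precise.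

Fix $r$ with $1\le r\le n$. Let $P$ be the set of partitions of $X$ into $r$ blocks and $Q$ the set of $r$-element subsets of $X$. For $K\in P$ and $I\in Q$ write $K\perp I$ if $I$ meets each block of $K$ exactly once. In that case let $e_{K,I}\colon X\to I$ send $x$ to the point of $I$ in the $K$-block of $x$; this map has kernel $K$ and fixes each point of $I$. Put
\[
Q(K)=\{I\in Q: K\perp I\},\qquad P(I)=\{K\in P: K\perp I\},\qquad \pi(K)=|Q(K)| .
\]
Thus $\pi(K)$ is the product of the block sizes of $K$. Let $\Omega=P\times Q$, and for $v=(K,I)\in\Omega$ let $H_v$ be the set of maps with kernel $K$ and image $I$. The sets $H_v$ are the $\mathcal{H}$-classes of maps of rank $r$. For $v=(K,I)$ and $u=(K',I')$, possibly equal, define the symmetric relation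
\[
v\sim u\iff K\perp I'\ \text{ and }\ K'\perp I .
\]

\begin{lemma}\label{lem:theta}
Mutually inverse elements of $\mathcal{T}_n$ have the same rank. Let $v=(K,I)$ and $u=(K',I')$ be elements of $\Omega$.
\begin{enumerate}
\item[(i)] Suppose $v\sim u$. For $a\in H_v$ put $\theta_{v,u}(a)=(a|_{I'})^{-1}\circ e_{K',I}$. Then $\theta_{v,u}(a)\in H_u\cap V(a)$, and $\theta_{v,u}\colon H_v\to H_u$ is a bijection with inverse $\theta_{u,v}$.
\item[(ii)] If $a\in H_v$, $b\in H_u$ and $b\in V(a)$, then $v\sim u$ and $b=\theta_{v,u}(a)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The rank of a product is at most the rank of each factor, so $a=aba$ and $b=bab$ force equal ranks.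

(i) Since $K\perp I'$, the restriction $a|_{I'}\colon I'\to I$ is a bijection. Hence $b=\theta_{v,u}(a)$ is well defined, with kernel $K'$ and image $I'$, and $ab=e_{K',I}$. As $e_{K',I}$ fixes $I=a(X)$ pointwise, $aba=e_{K',I}\,a=a$. As $e_{K',I}(x)$ lies in the $K'$-block of $x$, $bab=b\,e_{K',I}=b$. Further, $b|_I=(a|_{I'})^{-1}$, so $\theta_{u,v}(b)=(b|_I)^{-1}\circ e_{K,I'}=a\,e_{K,I'}=a$, because $e_{K,I'}(x)$ lies in the $K$-block of $x$. Thus $\theta_{u,v}\theta_{v,u}=\mathrm{id}$, and exchanging $u$ and $v$ gives $\theta_{v,u}\theta_{u,v}=\mathrm{id}$.

(ii) From $aba=a$ we get $ab(y)=y$ for all $y\in I$. So $b$ is injective on $I$, and since $b(I)\subseteq I'$ and $|I|=|I'|=r$, we have $b(I)=I'$. Then $a$ maps $I'$ bijectively onto $I$, with $b|_I=(a|_{I'})^{-1}$. The $r$ points of $I'$ therefore lie in distinct blocks of $K$, that is, $K\perp I'$. The same argument with $a$ and $b$ exchanged gives $K'\perp I$. Since $b$ is constant on $K'$-blocks, $b=b|_I\circ e_{K',I}=\theta_{v,u}(a)$.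
\end{proof}

\begin{remark}\label{rem:count}
By Lemma~\ref{lem:theta}, an element $a\in H_{(K,I)}$ has exactly one inverse in $H_u$ for each $u\in P(I)\times Q(K)$, and no others. A partition in $P(I)$ assigns each of the $n-r$ points outside $I$ to a point of $I$, so $|V(a)|=\pi(K)\,r^{\,n-r}$.
\end{remark}

We have $v\sim v$ if and only if $K\perp I$. Call such $v$ a \emph{loop vertex}; let $L$ be the set of loop vertices and $N=\Omega\setminus L$. Let $G$ be the simple graph on $\Omega$ whose edges are the pairs $\{u,v\}$ with $u\ne v$ and $u\sim v$. A \emph{loop-matching} of $\Omega$ is an involution $\psi$ of $\Omega$ with $\psi(v)\sim v$ for all $v$; equivalently, it is a partition of $\Omega$ into edges of $G$ and singletons from $L$.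

\begin{theorem}\label{thm:loop}
Let $1\le r\le n$.
\begin{enumerate}
\item[(a)] $\Omega$ has a loop-matching.
\item[(b)] For every $u\in L$ there is a loop-matching with $\psi(u)=u$.
\item[(c)] For every edge $\{u,v\}$ of $G$ there is a loop-matching with $\psi(u)=v$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} from Theorem~\ref{thm:loop}]
Choose a loop-matching $\psi$ in each rank and put $\phi(a)=\theta_{v,\psi(v)}(a)$ for $a\in H_v$. By Lemma~\ref{lem:theta}(i), $\phi(a)\in V(a)$, $\phi$ maps $H_v$ onto $H_{\psi(v)}$, and $\phi^2=\theta_{\psi(v),v}\theta_{v,\psi(v)}=\mathrm{id}$ on $H_v$. With part (a) this proves Theorem~\ref{thm:main}. In Theorem~\ref{thm:strong}, $\phi(a)=b$ implies $b\in V(a)$ by definition. Conversely, let $b\in V(a)$. Then $a$ and $b$ have the same rank $r$, say $a\in H_v$ and $b\in H_u$, and Lemma~\ref{lem:theta}(ii) gives $v\sim u$ and $b=\theta_{v,u}(a)$. In rank $r$ choose $\psi$ with $\psi(v)=u$, by (b) if $u=v$ and by (c) if $u\ne v$, and in the other ranks choose $\psi$ by (a). Then $\phi(a)=b$.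
\end{proof}

\section{Maps of rank two on three points}\label{sec:example}

If $r=1$ or $r=n$, every vertex is a loop vertex and $\psi=\mathrm{id}$ is a loop-matching. The first case with $N\ne\emptyset$ is $n=3$, $r=2$. For $i,j\in X=\{0,1,2\}$ let $K_i$ be the partition with blocks $\{i\}$ and $X\setminus\{i\}$, let $I_j=X\setminus\{j\}$, and write $ij$ for $(K_i,I_j)$. Then $K_i\perp I_j$ if and only if $i\ne j$, so
\[
ij\sim i'j'\iff i\ne j'\ \text{ and }\ i'\ne j .
\]
The six vertices $ij$ with $i\neq j$ are loop vertices, and $N=\{00,11,22\}$. The graph $G$ is drawn in Figure~\ref{fig:t3}. The set $N$ spans a triangle, an odd cycle without loops, so some vertex of $N$ has to be matched into $L$. For instance, match $11$ with $22$ and $00$ with $12$, and fix the other five vertices. On elements, writing $a$ as $[a(0)\,a(1)\,a(2)]$, the resulting $\phi$ exchanges $[1\,2\,2]\in H_{00}$ with $[1\,0\,1]\in H_{12}$.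

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw,circle,inner sep=2pt,fill=white}]
\node[fill=gray!25] (a) at (0:2.4) {$01$};
\node[fill=gray!25] (b) at (60:2.4) {$02$};
\node[fill=gray!25] (c) at (120:2.4) {$12$};
\node[fill=gray!25] (d) at (180:2.4) {$10$};
\node[fill=gray!25] (e) at (240:2.4) {$20$};
\node[fill=gray!25] (f) at (300:2.4) {$21$};
\node (x) at (210:0.9) {$00$};
\node (y) at (330:0.9) {$11$};
\node (z) at (90:0.9) {$22$};
\draw (a)--(b)--(c)--(d)--(e)--(f)--(a);
\draw (x)--(y) (x)--(z) (x)--(f) (y)--(b) (y)--(e) (z)--(a) (z)--(d);
\draw[line width=2pt] (y)--(z) (x)--(c);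
\end{tikzpicture}
\caption{The graph on the nine $\mathcal{H}$-classes of rank $2$ in $\mathcal{T}_3$. Vertex $ij$ is the class of maps with kernel $\{i\}\mid X\setminus\{i\}$ and image $X\setminus\{j\}$, and two classes are joined when they contain mutually inverse elements. The shaded vertices carry loops. The two thick edges, together with the five remaining shaded vertices as singletons, form a loop-matching.}\label{fig:t3}
\end{figure}

For large $n$ we cannot match by hand, so we look for a reason that a loop-matching exists. Section~\ref{sec:tutte} shows that if there is none, then some set $B$ of vertices can be deleted so that more than $|B|$ components without loop vertices remain. In the example a count excludes this. Each vertex $v$ has exactly four vertices $u$ with $u\sim v$, counting $v$ itself if it is a loop vertex. Give each related pair the weight $1/4$, so that every vertex carries total weight $1$. A set $C\subseteq N$ of size $1$, $2$ or $3$ sends weight $4\cdot\frac14=1$, $6\cdot\frac14=\frac32$ or $6\cdot\frac14=\frac32$ to its complement: at least $1$ in every case. If $C$ is a component of $G-B$, all this weight goes to $B$. Since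 $B$ carries total weight $|B|$, there are at most $|B|$ such components.

Three things are needed to run this argument in general: the description of the obstruction, weights that sum to $1$ at every vertex although $G$ is not regular, and a proof that every nonempty subset of $N$ sends out weight at least $1$.

\section{Tutte's theorem with loops}\label{sec:tutte}

A \emph{perfect matching} of a graph is a partition of its vertex set into edges. For a vertex set $B$, let $G-B$ be the graph obtained by deleting $B$; a component is \emph{odd} if it has an odd number of vertices. Tutte's 1-factor theorem states that a finite graph $G$ has a perfect matching if and only if, for every vertex set $B$, the graph $G-B$ has at most $|B|$ odd components. If $G$ has an even number of vertices, the number of odd components of $G-B$ is congruent to $|B|$ modulo $2$, since both are congruent to the number of vertices of $G-B$.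

To allow singletons from a set $L$, we join the vertices of $L$ to one another, so that the singletons can be paired off artificially. One extra vertex corrects the parity.

\begin{lemma}\label{lem:tutte}
Let $G$ be a finite graph on a set $W$ and let $L\subseteq W$. Suppose that $W$ cannot be partitioned into edges of $G$ and singletons from $L$. Then there is $B\subseteq W$ such that $G-B$ has at least $|B|+1$ components disjoint from $L$.
\end{lemma}

\begin{proof}
Let $Z=\emptyset$ if $|W|$ is even, and let $Z=\{z\}$ with a new vertex $z$ if $|W|$ is odd. Let $G^+$ be the graph on $W\cup Z$ obtained from $G$ by joining every two vertices of $L\cup Z$. Given a perfect matching of $G^+$, keep its edges that lie in $G$. Every other edge lies inside $L\cup Z$; make its endpoints in $L$ singletons. This is a partition of the excluded kind, so $G^+$ has no perfect matching. As $G^+$ has even order, Tutte's theorem and the parity statement give a set $B^+$ such that $G^+-B^+$ has at least $|B^+|+2$ odd components. The vertices of $L\cup Z$ outside $B^+$ are pairwise adjacent, so they lie in a single component. At least $|B^+|+1$ components are therefore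 disjoint from $L\cup Z$. At the vertices of such a component $C$ the graphs $G$ and $G^+$ have the same edges, so $C$ is a component of $G-B$ for $B=B^+\setminus Z$. Since $|B|\le|B^+|$, the lemma follows.
\end{proof}

Now let $w\colon W\times W\to[0,\infty)$, and write $w(A,A')=\sum_{a\in A,\,a'\in A'}w(a,a')$ and $w(v,A)=w(\{v\},A)$. We call $w$ a \emph{weighting} of $(G,L)$ if it is symmetric, $w(v,W)=1$ for all $v$, and $w(v,u)=0$ unless $\{u,v\}$ is an edge of $G$ or $u=v\in L$. A weighting alone does not give the partition: a triangle with $L=\emptyset$ and weight $1/2$ on each edge has none. There the whole vertex set is disjoint from $L$ and sends no weight out. We exclude this with a local condition that compares the weight a vertex sends to $L$ with the largest single weight $\mu(v)=\max_u w(v,u)$.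

\begin{lemma}\label{lem:key}
Let $w$ be a weighting of $(G,L)$ such that $w(v,L)\ge\mu(v)$ for every $v\in W\setminus L$.
\begin{enumerate}
\item[(i)] If $\emptyset\ne C\subseteq W\setminus L$, then $w(C,W\setminus C)\ge1$.
\item[(ii)] If $B\subseteq W$ and $G-B$ has $k$ components disjoint from $L$, then $|B|\ge k+w(B,L)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $m=|C|$. We show that each $v\in C$ satisfies $w(v,W\setminus C)\ge 1/m$; summing over $C$ gives the claim. If $\mu(v)\ge1/m$, then $w(v,W\setminus C)\ge w(v,L)\ge\mu(v)\ge 1/m$, because $L\subseteq W\setminus C$. If $\mu(v)<1/m$, then $C$ is too small to hold the weight of $v$: since $v\notin L$ we have $w(v,v)=0$, so $w(v,C)\le(m-1)\mu(v)\le (m-1)/m$, and $w(v,W\setminus C)=1-w(v,C)\ge1/m$.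

(ii) Let $C_1,\dots,C_k$ be these components. Every edge leaving $C_i$ ends in $B$, so $w(B,C_i)=w(C_i,B)=w(C_i,W\setminus C_i)\ge1$ by symmetry and (i). The sets $C_1,\dots,C_k,L$ are pairwise disjoint, hence
\[
|B|=w(B,W)\ge\sum_{i=1}^k w(B,C_i)+w(B,L)\ge k+w(B,L). \qedhere
\]
\end{proof}

The term $w(B,L)$ is not needed for existence. It is the surplus that will pay for a prescribed loop or edge.

\section{The weights}\label{sec:weights}

We return to $\Omega$, $G$ and $L$ of Section~\ref{sec:reduction}. The vertices related to $v=(K,I)$ form the product $P(I)\times Q(K)$, of size $\pi(K)\,r^{\,n-r}$. This number depends on $K$, so constant weights fail in general. The product structure suggests a random step from $v$ to $(K',I')$ in which $I'$ and $K'$ are chosen independently. Choosing $I'$ uniformly from $Q(K)$ contributes a factor $1/\pi(K)$. Symmetry then asks for a factor $1/\pi(K')$, so $K'\in P(I)$ should be chosen with probability proportional to $1/\pi(K')$. The result is symmetric provided the normalizing constant does not depend on $I$.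

It does not. A permutation $g$ of $X$ maps $P(I)$ bijectively onto $P(g(I))$ and preserves block sizes, and any two sets in $Q$ are related by such a $g$. Hence
\[
c=\sum_{K'\in P(I)}\frac1{\pi(K')}
\]
is the same for all $I\in Q$, and $c>0$ because $P(I)\neq\emptyset$. For $v=(K,I)$ and $u=(K',I')$ put
\[
w(v,u)=\frac1{c\,\pi(K)\,\pi(K')}\ \text{ if } v\sim u,\qquad w(v,u)=0\ \text{ otherwise.}
\]
Then $w$ is symmetric, $w(v,v)>0$ if and only if $v\in L$, and
\[
w(v,\Omega)=\sum_{I'\in Q(K)}\ \sum_{K'\in P(I)}\frac1{c\,\pi(K)\,\pi(K')}=\pi(K)\cdot\frac{c}{c\,\pi(K)}=1 .
\]
So $w$ is a weighting of $(G,L)$.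

\begin{example}
For $n=3$, $r=2$ we have $\pi=2$ throughout, $c=\frac12+\frac12=1$, and $w=\frac14$ on related pairs, as in Section~\ref{sec:example}. For $n=4$, $r=2$, each $P(I)$ consists of two partitions with block sizes $1,3$ and two with block sizes $2,2$, so $c=\frac23+\frac24=\frac76$. A vertex with $\pi(K)=3$ is related to $12$ vertices, six with weight $\frac2{21}$ and six with weight $\frac1{14}$. A vertex with $\pi(K)=4$ is related to $16$ vertices, eight with weight $\frac1{14}$ and eight with weight $\frac3{56}$.
\end{example}

It remains to check the hypothesis of Lemma~\ref{lem:key}. Large weights come from small values of $\pi$. Write the block sizes of $K$ as $1+a_1,\dots,1+a_r$ with $a_i\ge0$ and $\sum a_i=n-r$. Since $\prod(1+a_i)\ge1+\sum a_i$,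
\begin{equation}\label{eq:pi}
\pi(K)\ge n-r+1\qquad\text{for all }K\in P .
\end{equation}
For a lower bound on $w(v,L)$, note that a vertex $(K',I')$ related to $v=(K,I)$ is a loop vertex exactly when $K'\perp I'$ as well. So we need enough partitions for which both $I$ and $I'$ are transversals, counted with weight $1/\pi$. Partitions with one large block and all other blocks as small as possible have small $\pi$, and they suffice.

\begin{lemma}\label{lem:common}
If $I,I'\in Q$ and $I\ne I'$, then
\[
\sum_{K'\in P(I)\cap P(I')}\frac1{\pi(K')}\ \ge\ \frac1{n-r+1}.
\]
\end{lemma}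

\begin{proof}
Let $d=|I\setminus I'|=|I'\setminus I|\ge1$, and let $e=n-|I\cup I'|=n-r-d\ge0$ be the number of points outside $I\cup I'$. Fix $y\in I\setminus I'$. For each bijection $\beta\colon I\setminus I'\to I'\setminus I$, form the $r-d$ blocks $\{x\}$ with $x\in I\cap I'$ and the $d$ blocks $\{x,\beta(x)\}$ with $x\in I\setminus I'$, and add the $e$ outside points to the block of $y$. The resulting partition $K'_\beta$ has $r$ blocks, each containing exactly one point of $I$ and exactly one point of $I'$, so $K'_\beta\in P(I)\cap P(I')$. It determines $\beta$, so the $d!$ partitions $K'_\beta$ are distinct, and $\pi(K'_\beta)=2^{d-1}(2+e)$. Since $d!=2\cdot3\cdots d\ge2^{d-1}$ and $d\ge1$, the sum is at least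
\[
\frac{d!}{2^{d-1}(2+e)}\ \ge\ \frac1{2+e}\ \ge\ \frac1{d+1+e}=\frac1{n-r+1}. \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:local}
For every $v\in N$ we have $w(v,L)\ge\mu(v)$.
\end{lemma}

\begin{proof}
Let $v=(K,I)$. By \eqref{eq:pi}, $\mu(v)\le\frac1{c\,\pi(K)(n-r+1)}$. Pick $I'\in Q(K)$. Since $v\in N$ we have $I\notin Q(K)$, so $I'\ne I$. For every $K'\in P(I)\cap P(I')$, the vertex $(K',I')$ is related to $v$ and lies in $L$. By Lemma~\ref{lem:common},
\[
w(v,L)\ \ge\ \frac1{c\,\pi(K)}\sum_{K'\in P(I)\cap P(I')}\frac1{\pi(K')}\ \ge\ \frac1{c\,\pi(K)(n-r+1)}\ \ge\ \mu(v). \qedhere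
\]
\end{proof}

For Theorem~\ref{thm:loop}(c) we also need to know how much weight a loop vertex sends to $L$.

\begin{lemma}\label{lem:loop}
If $r<n$ and $s=(K,I)\in L$, then $w(s,L)>1/\pi(K)$.
\end{lemma}

\begin{proof}
Here $K\perp I$. For each $K'\in P(I)$, the vertex $(K',I)$ lies in $L$ and is related to $s$. These vertices receive from $s$ the total weight $\frac1{c\,\pi(K)}\sum_{K'\in P(I)}\frac1{\pi(K')}=\frac1{\pi(K)}$. Since $r<n$, \eqref{eq:pi} gives $\pi(K)\ge2$, so there is $I''\in Q(K)$ with $I''\ne I$. The vertex $(K,I'')$ lies in $L$, is related to $s$ because $K\perp I''$ and $K\perp I$, and was not counted before. It contributes further positive weight.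
\end{proof}

The hypothesis $r<n$ is needed: for $r=n$ the set $\Omega$ is a single loop vertex $s$, and $w(s,L)=1=1/\pi(K)$.

\section{Existence and prescribed pairs}\label{sec:proof}

By Lemmas~\ref{lem:local} and~\ref{lem:key}(ii), whenever $B\subseteq\Omega$ and $G-B$ has $k$ components disjoint from $L$,
\begin{equation}\label{eq:key}
k+w(B,L)\le|B| .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:loop}]
(a) If $\Omega$ had no loop-matching, Lemma~\ref{lem:tutte} would give a set $B$ with $k\ge|B|+1$, contrary to \eqref{eq:key}.

To prescribe a loop or an edge we delete its vertices, apply Lemma~\ref{lem:tutte} to the remaining graph, and put the deleted vertices into $B$. Each of them raises $|B|$ by one without raising $k$, and the term $w(B,L)$ has to make up the difference.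

(b) Let $u\in L$ and suppose that no loop-matching fixes $u$. Then $\Omega\setminus\{u\}$ cannot be partitioned into edges of $G-u$ and singletons from $L\setminus\{u\}$. Lemma~\ref{lem:tutte} gives $B'\subseteq\Omega\setminus\{u\}$ such that, with $B=B'\cup\{u\}$, the graph $G-B$ has $k\ge|B'|+1=|B|$ components disjoint from $L\setminus\{u\}$. They do not contain $u$, so they are disjoint from $L$. Now \eqref{eq:key} gives $w(B,L)\le0$, whereas $w(B,L)\ge w(u,u)>0$.

(c) Let $\{u,v\}$ be an edge and suppose that no loop-matching has $\psi(u)=v$. Then $\Omega\setminus\{u,v\}$ cannot be partitioned into edges of $G-\{u,v\}$ and singletons from $L\setminus\{u,v\}$. Lemma~\ref{lem:tutte} gives $B'\subseteq\Omega\setminus\{u,v\}$ such that, with $B=B'\cup\{u,v\}$, the graph $G-B$ has $k\ge|B'|+1=|B|-1\ge1$ components disjoint from $L$. By \eqref{eq:key},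
\begin{equation}\label{eq:one}
w(B,L)\le1 .
\end{equation}
This time positivity is not enough, and $u$ and $v$ need not be loop vertices. The surplus comes from elsewhere: a component disjoint from $L$ can exist only if all loop vertices adjacent to it were deleted, so $B$ contains many loop vertices.

Let $C$ be one of the $k$ components and let $x=(K,I)\in C$. Then $x\in N$, so $N\ne\emptyset$ and therefore $r<n$. Put
\[
\Lambda=\{(K',I'):\ I'\in Q(K),\ K'\in P(I)\cap P(I')\}.
\]
Every element of $\Lambda$ lies in $L$ and is adjacent to $x$. A neighbor of $x$ lies in $C$ or in $B$, and $C\cap L=\emptyset$, so $\Lambda\subseteq B\cap L$. Since $x\in N$, every $I'\in Q(K)$ differs from $I$, so Lemma~\ref{lem:common} applies to each of the $\pi(K)$ pairs $I,I'$; in particular $\Lambda\ne\emptyset$. By Lemma~\ref{lem:loop}, Lemma~\ref{lem:common} and \eqref{eq:pi},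
\[
w(B,L)\ \ge\ \sum_{s\in\Lambda}w(s,L)\ >\ \sum_{I'\in Q(K)}\ \sum_{K'\in P(I)\cap P(I')}\frac1{\pi(K')}\ \ge\ \frac{\pi(K)}{n-r+1}\ \ge\ 1 ,
\]
which contradicts \eqref{eq:one}.
\end{proof}

With the deduction in Section~\ref{sec:reduction}, this proves Theorems~\ref{thm:main} and~\ref{thm:strong}.

\begin{remark}
The last chain of inequalities depends on the strict inequality in Lemma~\ref{lem:loop}. For $n=3$, $r=2$ and $x=00$ we have $\Lambda=\{12,21\}$, so the double sum equals $\frac12+\frac12=1$ and the last two inequalities are equalities. Each loop vertex $s$ is related to three loop vertices, itself included, so $w(s,L)=\frac34$ and $w(\Lambda,L)=\frac32$.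
\end{remark}

\begin{thebibliography}{1}

\bibitem{Higgins}
Peter M. Higgins,
\emph{Involution matchings, the semigroup of orientation-preserving and orientation-reversing mappings, and inverse covers of the full transformation semigroup},
arXiv:1811.04472 (2018).

\end{thebibliography}
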